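# Complete geodesic metrics with nonbranching geodesics on topological manifolds

## 1. Smooth metrics, cones, and when geodesics branch

Throughout, a topological manifold is Hausdorff, second countable and without boundary. The question, from Michael Kapovich, "A note on properly discontinuous actions", arXiv:2301.05325 (2023), is this: *does every connected topological manifold $M$ carry a complete geodesic metric, inducing its topology, whose geodesics do not branch?*

The first guess is: "yes if $M$ has a smooth structure, no otherwise". Nonbranching looks like the uniqueness theorem for an ordinary differential equation, and the geodesic equation needs a smooth structure. Before testing this guess we fix the words.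

**Definitions.** A *geodesic* in a metric space $(X,d)$ is an isometric embedding $c:I\to X$ of an interval $I\subset\mathbb R$, so $d(c(t),c(t'))=|t-t'|$ for all $t,t'\in I$. A *local geodesic* is a map $c:I\to X$ such that each $t\in I$ has a neighborhood in $I$ on which $c$ is a geodesic. The space is *geodesic* if any two points $x,y$ are joined by a geodesic $c:[0,d(x,y)]\to X$. It has *nonbranching geodesics* if two geodesics $c,c':I\to X$ with the same domain that agree on a nonempty open subset of $I$ are equal. It is *proper* if closed bounded sets are compact; a proper space is complete, since a Cauchy sequence is bounded.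

Nonbranching is a real restriction even on $\mathbb R^2$. For the maximum norm, the curves $c(t)=(t,0)$ and $c'(t)=(t,\max(t,0))$, $t\in\mathbb R$, are both geodesics, because in each the first coordinate moves at speed $1$ and the second is $1$-Lipschitz. They agree for $t\le 0$ and differ afterwards.

**First test: smooth manifolds.** Here the guess is right, and the reason deserves a lemma, stated so that it can be used again at the very end.

**Lemma A.** Let $d$ be a metric inducing the topology of $M$, let $U\subset M$ be a connected open set with a smooth structure and a smooth Riemannian metric $g$ such that $d|_U$ is the Riemannian distance $d_g$, and suppose every local geodesic $c:I\to M$ maps the interior of $I$ into $U$. Then every local geodesic is a smooth unit speed $g$-geodesic on $\operatorname{int} I$, and two local geodesics $c,c':I\to M$ that agree on a nonempty open subset of $I$ are equal.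

*Proof.* If $I$ is a point there is nothing to prove. Let $t_0\in\operatorname{int}I$. The point $c(t_0)\in U$ has a neighborhood in which any two points are joined by exactly one $g$-minimizing curve up to parametrization, and this curve is a smooth geodesic. Take a short interval around $t_0$ on which $c$ is a geodesic with values in this neighborhood. For $u<v<w$ in this interval, $d_g(c(u),c(v))+d_g(c(v),c(w))=d_g(c(u),c(w))$. So the minimizing curves from $c(u)$ to $c(v)$ and from $c(v)$ to $c(w)$ together form a minimizing curve from $c(u)$ to $c(w)$, that is, *the* minimizing geodesic, and $c(v)$ is its point at distance $v-u$ from $c(u)$. So $c$ is a smooth unit speed geodesic there.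

If $c,c'$ agree on a nonempty open subset of $I$, they agree on an open interval in $\operatorname{int}I$. The set of interior times at which positions and velocities agree is nonempty, closed in $\operatorname{int}I$, and open by uniqueness for the geodesic equation. So $c=c'$ on $\operatorname{int} I$, and on $I$ by continuity. $\square$

If $M$ is smoothable, embed it smoothly as a closed submanifold of a Euclidean space and take the induced Riemannian metric. Its distance is at least the Euclidean one, so closed bounded sets are compact. By Hopf–Rinow the distance is geodesic, and Lemma A with $U=M$ gives nonbranching. This settles dimensions $n\le 3$, where every manifold is smoothable (Radó, Moise).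

**Second test: a singular point.** The other half of the guess says that a point where the smooth metric fails should spoil things. Let $K_\theta$ be the Euclidean cone of total angle $\theta$: points are $(a,\phi)$ with $a\ge0$, $\phi\in\mathbb R/\theta\mathbb Z$, all $(0,\phi)$ identified, and
$$d((a,\phi),(b,\psi))^2=a^2+b^2-2ab\cos\min(|\phi-\psi|,\pi),$$
where $|\phi-\psi|$ is the distance in $\mathbb R/\theta\mathbb Z$. It is homeomorphic to $\mathbb R^2$.

If $\theta>2\pi$, then for every $\psi\in[\pi,\theta-\pi]$ the ray $\phi=0$ run inward, followed by the ray $\psi$ run outward, is a geodesic, since $d((a,0),(b,\psi))=a+b$. Geodesics branch at the apex.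

If $\theta<2\pi$, two angles are at distance at most $\theta/2<\pi$. So $d((a,\phi),(b,\psi))<a+b$ whenever $a,b>0$: *it is always shorter to go around the apex*. Hence no geodesic has the apex at an interior time. Away from the apex the metric is flat and $d$ is the Riemannian distance (the straight segment in the developed sector misses the apex), so Lemma A applies and geodesics do not branch.

So a singular point does no harm if geodesics never pass through it. They may end there, but the definition does not mind.

**Third test: a singular line.** In $K_\theta\times\mathbb R$ with $\theta<2\pi$ and the product metric, $t\mapsto(\text{apex},t)$ is a geodesic that runs *inside* the singular set. On a singular set with no structure at all we would have no differential equation to control such curves. So besides "going around is cheap" we shall need "creeping along the singular set is expensive".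

The second half of the guess has lost its ground: smoothness is needed only where interiors of geodesics go. The answer is **yes, for every connected topological manifold**.

## 2. Hiding a closed set of codimension at least two

We write $\dim$ for covering dimension, [HW] for Hurewicz–Wallman, *Dimension Theory*, and [KS] for Kirby–Siebenmann, *Foundational Essays on Topological Manifolds, Smoothings, and Triangulations*. By convention $\operatorname{dist}(x,\emptyset)=\infty$, and a minimum over an empty set imposes no condition.

**Theorem 1.** Every connected topological manifold $M^n$ admits a metric $d$, inducing its topology, which is proper (hence complete), geodesic, and has nonbranching geodesics. Moreover there are a closed set $S\subset M$ with $\dim S\le n-4$ (empty if $n\le3$), a smooth structure on $U=M\setminus S$ and a $C^\infty$ Riemannian metric $g$ on $U$ such that $d|_U$ is the Riemannian distance of $g$, and every (even local) geodesic $c:I\to M$ maps the interior of $I$ into $U$, where it is a smooth $g$-geodesic.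

It splits into a topological statement that finds $S$ and a metric statement that hides $S$.

**Theorem 2.** Let $M$ be a connected $n$-manifold, $n\ge3$, and $S\subset M$ a nonempty closed set with $\dim S\le n-2$ such that $U=M\setminus S$ has a smooth structure. Then there are $g$ on $U$ and $d$ on $M$ with the properties listed in Theorem 1 (for this $S,U$).

**Proposition 3.** If $n\ge5$, every $n$-manifold $M$ contains a closed $S$ with $\dim S\le n-4$ and $M\setminus S$ smoothable.

**Proposition 4** (optimality of $n-4$; not needed for the answer). If $M$ is a closed $n$-manifold, $n\ge5$, with Kirby–Siebenmann class $\mathrm{ks}(M)\ne0\in H^4(M;\mathbb Z/2)$, then no closed $S\subset M$ with $\dim S\le n-5$ has smoothable complement.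

**Proof of Theorem 1 from Theorem 2 and Proposition 3.** If $M$ is smoothable, take $S=\emptyset$ and the complete Riemannian metric of Section 1. This covers $n\le3$ and noncompact connected $M^4$, which is smoothable by Quinn (J. Diff. Geom. 17 (1982); Freedman–Quinn, *Topology of 4-Manifolds*, Thm 8.2). If $M^4$ is compact, take $S$ to be one point; $M\setminus S$ is connected and noncompact, so smoothable by the same theorem, and $\dim S=0=n-4$. If $n\ge5$, take $S$ from Proposition 3. In the last two cases apply Theorem 2 if $S\ne\emptyset$; if $S=\emptyset$, then $M$ is smoothable. $\square$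

## 3. Smoothing the complement of a set of codimension four

If $M$ were a simplicial complex, we would know what to remove. In the barycentric subdivision, let $S$ be the full subcomplex spanned by the barycenters of simplices of dimension at least $4$. It has dimension at most $n-4$, and its complement deforms onto the $3$-skeleton, where only the low homotopy groups of the relevant fiber matter. But no triangulation of $M$ is given. The substitute is a decomposition into zero-dimensional pieces.

**Facts from dimension theory** (separable metric spaces). Subspaces do not raise dimension. By the decomposition theorem [HW, Thm III.3], $\dim X\le n$ holds exactly when $X$ is a union of $n+1$ subsets of dimension $\le0$. A space of dimension $\le0$ has a base of sets that are both open and closed.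

For example, $\mathbb R$ is the union of the rationals and the irrationals. In $\mathbb R^n$ one may take for $D_i$ the set of points with exactly $i$ rational coordinates: fixing the places and values of the rational coordinates cuts $D_i$ into countably many relatively closed copies of products of the irrationals, each of dimension $0$, and the countable sum theorem applies.

**Step 1. Choosing what to keep.** This step fixes the pieces from which $U$ is built. Write $M=D_0\cup\dots\cup D_n$ with $\dim D_i\le0$. Then $\dim(D_4\cup\dots\cup D_n)\le n-4$, because this is a union of $n-3$ sets of dimension $\le 0$. We shall choose an open $U\supset D_0\cup D_1\cup D_2\cup D_3$. Then $S=M\setminus U$ is closed and lies in $D_4\cup\dots\cup D_n$, so $\dim S\le n-4$.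

**Step 2. Disjoint covers of a zero-dimensional set.** This step gives each $D_i$ a cover by *disjoint* open sets of $M$.

(∗) *If $D\subset M$, $\dim D\le0$, and $\mathcal V$ is an open cover of $M$, then $D$ is covered by a pairwise disjoint family of open sets of $M$ refining $\mathcal V$.*

Each point of $D$ has a relatively open-and-closed neighborhood in $D$ inside a member of $\mathcal V$. Countably many of them, $H_1,H_2,\dots$, cover $D$, and the nonempty sets among $H_m\setminus(H_1\cup\dots\cup H_{m-1})$ form a partition $\{G_\alpha\}$ of $D$ into relatively open sets, $G_\alpha\subset V_\alpha\in\mathcal V$. For a metric $\rho$ on $M$ put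
$$\hat G_\alpha=\{x\in V_\alpha:\rho(x,G_\alpha)<\rho(x,D\setminus G_\alpha)\}.$$
This is open, and it contains $G_\alpha$ because $G_\alpha$ is relatively open in $D$. If $x\in\hat G_\alpha\cap\hat G_\beta$ with $\alpha\ne\beta$, then $G_\beta\subset D\setminus G_\alpha$ and $G_\alpha\subset D\setminus G_\beta$ give
$$\rho(x,G_\alpha)<\rho(x,D\setminus G_\alpha)\le\rho(x,G_\beta)<\rho(x,D\setminus G_\beta)\le\rho(x,G_\alpha),$$
which is absurd. (For $D=\mathbb Q\subset\mathbb R$ such a family can be intervals with irrational endpoints. If they are short they must miss points of $\mathbb R$; those points are what ends up in $S$.)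

**Step 3. Nested Euclidean sets.** This step arranges that overlapping pieces sit in nested contractible sets. An open cover $\mathcal V$ is a *star refinement* of $\mathcal W$ if for each $V\in\mathcal V$ the star of $V$, the union of all members of $\mathcal V$ meeting $V$, lies in a member of $\mathcal W$. For instance, in $\mathbb R$ the open intervals of length $1/4$ star refine those of length $1$, since a star has length at most $3/4$. Open star refinements exist because $M$ is paracompact.

Let $\mathcal W_0$ be a cover of $M$ by open sets homeomorphic to $\mathbb R^n$. For $i=0,\dots,3$ let $\mathcal V_i$ be an open star refinement of $\mathcal W_i$ and, for $i<3$, let $\mathcal W_{i+1}$ be a cover by open sets homeomorphic to $\mathbb R^n$ refining $\mathcal V_i$. By (∗) choose disjoint families $\mathcal A_i$ of nonempty open sets refining $\mathcal V_i$ and covering $D_i$ $(0\le i\le3)$. Let $\mathcal A$ be their disjoint union as an indexed family (a set occurring twice is counted twice), and let $U=\bigcup_{A\in\mathcal A}A$.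

For $A\in\mathcal A_i$ choose $V_A\in\mathcal V_i$ with $A\subset V_A$, and $W_A\in\mathcal W_i$ containing the star of $V_A$ in $\mathcal V_i$. Then: *if $i<j$, $A\in\mathcal A_i$, $B\in\mathcal A_j$ and $A\cap B\ne\emptyset$, then $W_B\subset W_A$.* Indeed $\mathcal W_j$ refines $\mathcal V_i$, so $W_B\subset V$ for some $V\in\mathcal V_i$. As $B\subset V_B\subset W_B\subset V$, we have $V\cap V_A\supset A\cap B\ne\emptyset$, so $V$ lies in the star of $V_A$, hence in $W_A$.

**Step 4. What smoothing theory asks for.** This step turns smoothability into a section problem. Convert $BO\to BTOP$ into a Hurewicz fibration with fiber $F\simeq TOP/O$ and let $E\to M$ be its pullback by the classifying map of the stable tangent microbundle of $M$. We use two facts from [KS, Essays IV, V]: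

* (i) $TOP/O$ is $2$-connected, because $TOP/PL\simeq K(\mathbb Z/2,3)$ and $PL/O$ is $6$-connected;
* (ii) a manifold without boundary of dimension $\ge5$ whose stable tangent classifying map lifts to $BO$ is smoothable.

The tangent microbundle of the open set $U$ is the restriction of that of $M$. So a section of $E$ over $U$ suffices.

**Step 5. Extending families of sections.** This step uses $\pi_0,\pi_1,\pi_2$ of $F$, which all vanish.

*Claim. Let $W\subset M$ be open and contractible and $0\le p\le3$. A continuous family of sections of $E|_W$ parametrized by $\partial\Delta^p$ extends to one parametrized by $\Delta^p$.*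

Since $W$ is contractible, $E|_W$ is fiber homotopy equivalent to $W\times F$ via maps $h:E|_W\to W\times F$ and $h':W\times F\to E|_W$ over $W$. Let $s:\partial\Delta^p\times W\to E|_W$ be the family and $\phi:\partial\Delta^p\times W\to F$ the $F$-component of $h\circ s$. Contracting $W$ to a point $w_0$ deforms $\phi$ to $(t,w)\mapsto\phi(t,w_0)$, and this map extends over $\Delta^p\times W$ because $\pi_{p-1}(F)=0$ (for $p=0$: because $F\ne\emptyset$; for $p=1$: because $F$ is path connected). The pair $(\Delta^p,\partial\Delta^p)\times W$ has the homotopy extension property, since $\Delta^p\times[0,1]$ retracts onto $\Delta^p\times0\cup\partial\Delta^p\times[0,1]$. So $\phi$ itself extends to $\Delta^p\times W$. Applying $h'$ to the extension gives a family of sections over $\Delta^p$ that extends $h'hs$. Finally insert, in a collar of $\partial\Delta^p$, the vertical homotopy from $s$ to $h'hs$. The result is a family of sections extending $s$.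

**Step 6. Gluing over the nerve.** This step builds the section over $U$. A simplex of the nerve of $\mathcal A$ is a finite subfamily $\Sigma=\{A_0,\dots,A_p\}$ with nonempty intersection. Members of one $\mathcal A_i$ are disjoint, so the vertices come from different $\mathcal A_i$, whence $p\le3$. This is why exactly four pieces $D_0,\dots,D_3$ are kept.

Order $\Sigma$ by $i$ and put $W_\Sigma=W_{A_p}$. By Step 3, $W_\Sigma\subset W_{A_l}$ for all $l$, so $W_\Sigma\subset W_{\Sigma'}$ for faces $\Sigma'\subset\Sigma$; also $\bigcap_{A\in\Sigma}A\subset A_p\subset W_\Sigma$. By induction on $p$ choose families of sections $s_\Sigma:\Delta^\Sigma\times W_\Sigma\to E$ that equal $s_{\Sigma'}|_{W_\Sigma}$ on each face $\Delta^{\Sigma'}$: the families already chosen on the faces fit together to a family over $\partial\Delta^\Sigma$, which extends by the Claim.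

Let $(\mu_A)_{A\in\mathcal A}$ be a locally finite partition of unity on $U$ with $\operatorname{supp}\mu_A\subset A$. For $x\in U$ let $\Sigma(x)=\{A:\mu_A(x)>0\}$, read $\mu(x)$ as a point of $\Delta^{\Sigma(x)}$, and put $s(x)=s_{\Sigma(x)}(\mu(x),x)$. To see continuity at $x_0$, put $\Sigma=\{A:x_0\in\operatorname{supp}\mu_A\}$. For $x$ near $x_0$, local finiteness gives $\Sigma(x)\subset\Sigma$, and $x\in\bigcap_{A\in\Sigma}A\subset W_\Sigma$. So $s(x)=s_\Sigma(\mu(x),x)$, which is continuous in $x$. Hence $U$ is smoothable. $\square$

## 4. The Kirby–Siebenmann class sees codimension four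

Recall that $\mathrm{ks}(M)\in H^4(M;\mathbb Z/2)$ is natural for inclusions of open subsets and vanishes on smoothable manifolds.

**Proof of Proposition 4.** Suppose $S\subset M$ is closed, $\dim S\le n-5$, and $U=M\setminus S$ is smoothable. Then $\mathrm{ks}(M)|_U=\mathrm{ks}(U)=0$. Use $\mathbb Z/2$ coefficients. By Poincaré–Alexander–Lefschetz duality for the compact set $S$ (e.g. Spanier, *Algebraic Topology*, Thm 6.2.17), $H_4(M,M\setminus S)\cong\check H^{n-4}(S)$, which vanishes because $\dim S<n-4$. Hence $H^4(M,U)=\operatorname{Hom}(H_4(M,U),\mathbb Z/2)=0$, and the exact sequence of the pair shows that $H^4(M)\to H^4(U)$ is injective. So $\mathrm{ks}(M)=0$, a contradiction. $\square$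

## 5. Conformal factors depending only on the distance to $S$, and why they are not enough

We turn to Theorem 2. Regard $M$ as a closed subset of some $\mathbb R^N$, let $\sigma(x)=\operatorname{dist}(x,S)$, and let $g_0$ be a complete Riemannian metric on $U$. We look for $g=f^2g_0$ with $f>0$, so that the completion of $(U,d_g)$ adds exactly $S$. The small cone tells us what to aim for. With depths $a_1>a_2>\dots\to0$ and costs $\tau_k\to0$, we want near each $s\in S$:

* going around $s$ at depth $\sigma\approx a_k$ costs only a moderate multiple of $\tau_k$;
* reaching $s$ from that depth costs a larger multiple of $\tau_k$;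
* creeping away from $s$ while staying very close to $S$ costs an even larger multiple.

The second item against the first forbids geodesics that come to $s$ and leave again; the third forbids geodesics that run inside or along $S$.

**The first attempt: $f=\varphi(\sigma)$.** About $U$ near $S$ we know only that $O\cap U$ is connected for connected open $O\subset M$. So two points of $O\cap U$ can be joined in $O\cap U$, but by paths over whose $g_0$-length $\ell$ we have no control. To make going around cheap, $\varphi$ would have to be of size $\tau_k/\ell$ at the depths that these paths visit, and if $\ell/\tau_k$ is unbounded as $k$ grows, this forces $\varphi$ to come close to $0$ at arbitrarily small depths. Here is what that does in a model. Let $M=\mathbb R^3$, $S$ the third coordinate axis, $\sigma$ the distance to it, and use the factor $\varphi(\sigma)$ times the Euclidean metric, with $\int_0^1\varphi<\infty$ (so that the axis is at finite distance). For $p,p'\in S$ and any $b\in(0,1)$, go out from $p$ to depth $b$, run parallel to the axis, and go back to $p'$: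
$$d(p,p')\le2\int_0^b\varphi\,dt+\varphi(b)\,|p-p'|.$$
If $\varphi(b)\to0$ along some sequence $b\to0$, then $d(p,p')=0$: the whole axis collapses to a point. This is where the attempt stops. A factor depending on $\sigma$ alone cannot make movement cheap inside one small set $O$ without making it cheap all along $S$.

**Cheap arcs.** So we make $f$ tiny not on level sets but along a compact arc $Z_O$ in $O\cap U$, one for each small set $O$ of a finite cover, passing close to every relevant point of $O\cap U$. Its $g_0$-length is finite, so a small enough factor makes it as cheap as we like. By itself this does not help, since nothing prevents consecutive arcs from coming very close to each other, so that hopping from arc to arc again makes creeping along $S$ nearly free.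

**Tolls.** The way out is to charge a fixed price $\tau_k$ for leaving an arc of level $k$. Around $Z_O$ there is a thin tube; its core is cheap, and its outer layer carries a factor whose integral across the layer is $\tau_k$. The arc lies in a set $O$ whose Euclidean diameter is tiny compared with $\tau_k$, so paying tolls is an expensive way to creep. The arc also lies in a limited range of depths, so a path to $S$ pays infinitely many tolls.

**A slowly decaying series.** Why is reaching $s$ dearer than going around? We take $\tau_k=r^k$ with $r=999/1000$. A path to $S$ will pay at least one toll, or a comparable price, in every block of five levels, and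
$$\sum_{b\ge0}\tau_{m+5b}=\frac{\tau_m}{1-r^5}\ge\frac{\tau_m}{5(1-r)}=200\,\tau_m .$$
Going around at a given level will cost at most $2\cdot38$ times the toll. All depends on $r$ being close to $1$, so that the tail of the series is much larger than its first term.

## 6. Scales, arcs and links

We now prove Theorem 2. Let $M,S,U,n\ge3$ be as there.

**Step 1. Connectivity, an embedding, and a reference metric.** This step sets up the tools for measuring. By [HW, Thm IV.4 and its Corollary 1] a connected $n$-manifold is not disconnected by a subset of dimension $\le n-2$. Also $\dim S<n$, so $S$ has empty interior. Hence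

$$\text{for each nonempty connected open } V\subset M,\ V\cap U \text{ is nonempty and path connected; } U \text{ is dense and connected.}\tag{1}$$

By [HW, Thm V.3] $M$ embeds in a Euclidean space; adding a proper function as a further coordinate, regard $M$ as a *closed* subset of some $\mathbb R^N$. Put $\sigma(x)=\operatorname{dist}(x,S)$, which is $1$-Lipschitz for $|\cdot|$ and positive exactly on $U$, and
$$M_k=\{x\in M:|x|\le k\},\qquad B_M(x,t)=\{y\in M:|y-x|<t\}.$$
The inclusion $U\to\mathbb R^N$ need not be smooth. Choose a smooth $\Phi:U\to\mathbb R^N$ with $|\Phi(x)-x|<\min(\sigma(x)/4,1)$, and extend it continuously to $M$ by $\Phi|_S=\mathrm{id}$. Let $g_0=g_1+\Phi^*g_{\mathrm{eucl}}$ with $g_1$ a complete Riemannian metric on $U$. Then $g_0$ is complete. "Path" will mean piecewise $C^1$ path in $U$, and $L_0$ is $g_0$-length; a path from $x$ to $y$ has $L_0\ge|\Phi(x)-\Phi(y)|$.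

**Step 2. The scales.** This step chooses the numbers of level $k$ and the finite cover of level $k$. Constants: $r=\frac{999}{1000}$, $\tau_k=r^k$, $B=10^5$. We choose data $\mathcal D_k=(\omega_k,\mathcal O_k,\lambda_k,a_k,F_k)$ and finite collections $\mathcal Z_k$ of "arcs" and "links" of level $k$ in the order
$$\mathcal D_1,\ \mathcal D_2,\ \mathcal Z_1,\ \mathcal D_3,\ \mathcal Z_2,\ \mathcal D_4,\ \dots$$
Thus $\mathcal D_{k+1}$ is known when $\mathcal Z_k$ is chosen, and $\mathcal Z_{k-2}$ is known when $\mathcal D_k$ is chosen. Here $\omega_k$ bounds the size of the sets of the cover, $\lambda_k$ is a Lebesgue number, $a_k$ is a depth, $F_k$ is a size of the conformal factor, and $A_k$ is the price per unit of Euclidean displacement that we shall guarantee at depth $\le a_k$.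

* (a) $A_1=A_2=1$, and $A_k=\max(A_{k-1},\,100B\tau_{k-2}/\lambda_{k-2})$ for $k\ge3$. (So $A_{k+1}$ is known once $\lambda_{k-1}$ is.)
* (b) $0<\omega_k<1$ and $\omega_k\le\tau_k/(2A_{k+1})$; $\omega_k\le a_{k-1}/1000$ if $k\ge2$; $\omega_k<\frac14\min\sigma$ over all arcs and links of level $k-2$ if $k\ge3$.
* (c) $\mathcal O_k$ is a finite family of connected open sets $O\subset M$ with $\operatorname{diam}O<\omega_k$, and $0<\lambda_k\le\omega_k$, such that for each $s\in S\cap M_k$ some $O\in\mathcal O_k$ contains $B_M(s,\lambda_k)$, and each $O\in\mathcal O_k$ contains $B_M(s_O,\lambda_k)$ for some chosen $s_O\in S\cap M_k$.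
* (d) $0<a_k\le\lambda_k/100$, and for each $s\in S\cap M_k$ there is $x\in M$ with $|x-s|<\lambda_k/10$ and $\sigma(x)\ge a_k$.
* (e) $F_k\ge\max(A_k,F_{k-1},4\tau_k/a_k)$ (omit $F_0$).

For (c): cover the compact set $S\cap M_k$ by finitely many small connected open sets, let $\lambda_k$ be smaller than a Lebesgue number, and discard the members that contain no $B_M(s,\lambda_k)$ with $s\in S\cap M_k$; put $\mathcal O_k=\emptyset$ if $S\cap M_k=\emptyset$. For (d): cover $S\cap M_k$ by finitely many $B_M(s_i,\lambda_k/20)$ with $s_i\in S$, pick $x_i\in U\cap B_M(s_i,\lambda_k/20)$, and take $a_k\le\min\sigma(x_i)$.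

The scales are thus widely separated:
$$a_k\le\frac{\lambda_k}{100}\le\frac{\omega_k}{100},\qquad \omega_k\le\frac{a_{k-1}}{1000}\le\frac{\lambda_{k-1}}{10^5}\quad(k\ge2),$$
and $\omega_k,\lambda_k,a_k$ decrease to $0$. Since $O\in\mathcal O_k$ contains the point $s_O\in S$ and has diameter $<\omega_k$, we have $\sigma<\omega_k$ on $O$.

**Step 3. The factor away from the arcs.** This step fixes $f_0$, which is large near $S$ and depends on $\sigma$ only. Let $f_0=\varphi\circ\sigma$ on $U$, where $\varphi:(0,\infty)\to(0,\infty)$ is continuous and nonincreasing, $\varphi=F_1$ on $[a_1/2,\infty)$, $\varphi=F_k$ on $[a_k/2,a_k]$, and $\varphi$ is affine on $[a_{k+1},a_k/2]$. So $f_0\ge F_k$ on $\{0<\sigma\le a_k\}$, $f_0\le F_k$ on $\{\sigma\ge a_k/2\}$, and $f_0\ge F_1$ everywhere. Knowing $\mathcal D_1,\dots,\mathcal D_{k+1}$, we know $f_0$ on $\{\sigma\ge a_{k+1}/2\}$.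

**Step 4. Arcs and links of level $k$.** This step chooses, in each $O\in\mathcal O_k$, an arc that passes near all points of a compact set $C_O$, and short links to arcs of level $k-1$. We know $\mathcal D_1,\dots,\mathcal D_{k+1}$ and the arcs and links of lower levels. For $O\in\mathcal O_k$ let
$$C_O=\{x\in O:\ a_{k+1}\le\sigma(x)\le a_k,\ \operatorname{dist}(x,M\setminus O)\ge\lambda_k/4\}.$$
This is a closed bounded subset of $M$ (the last condition already forces $x\in O$), hence compact, and $C_O\subset O\cap U$.

Choose $\eta_k>0$ such that $\eta_kF_{k+1}\le\tau_k/2$ and, for all $O\in\mathcal O_k$, $x\in C_O$ and $y\in U$ with $d_{g_0}(x,y)\le\eta_k$,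
$$a_{k+1}/2<\sigma(y)<2a_k\quad\text{and}\quad|x-y|<\lambda_{k+1}/10 .$$
Such $\eta_k$ exists. Otherwise there would be $x_i\in C_O$ (some fixed $O$) and $y_i$ violating this with $d_{g_0}(x_i,y_i)\to0$; along a subsequence both converge to one point $x\in C_O$, where the strict inequalities hold with $y=x$, hence hold nearby.

Process the $O\in\mathcal O_k$ one after another. When $O$ is reached, let $Y$ be the finite union of all arcs and links chosen so far (compact smooth arcs). By (1), $O\cap U$ is a connected $n$-manifold, and $\dim Y\le1\le n-2$ — here $n\ge3$ is used. So $P_O:=(O\cap U)\setminus Y$ is a connected smooth manifold, dense in $O\cap U$.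

*Links.* For every $O'\in\mathcal O_{k-1}$ with $Z_{O'}\cap O\ne\emptyset$ choose $q\in Z_{O'}\cap O$ and a short smooth arc $J\subset O\cap U$ from a point $z\in P_O$ to $q$ that meets the union of all previously chosen *arcs* only in $q$. To find it, use a chart at $q$, inside $O\cap U$, in which $Z_{O'}$ lies on a straight line and no other earlier arc appears; let $J$ be a straight segment from $q$ to a point $z$ off this line and off $Y$, which is closed and nowhere dense. By (b) for $\omega_{k+1}$, applied to the arc $Z_{O'}$ of level $k-1$, $\sigma(q)>4\omega_{k+1}>a_{k+1}$. So $f_0$ is already known near $q$, and we take $J$ so short that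
$$2L_0(J)\sup_Jf_0\le\tau_k .$$

*Arc.* Choose a finite set $Q_O\subset P_O$ with at least two points such that every $x\in C_O$ has $d_{g_0}(x,q')<\eta_k$ for some $q'\in Q_O$; this is possible as $C_O$ is compact and $P_O$ is dense in $O\cap U$. Let $Z_O\subset P_O$ be a smoothly embedded compact arc that contains $Q_O$ and the points $z$ of all links just chosen. It exists because diffeomorphisms of a connected manifold of dimension $\ge2$ act transitively on finite tuples of distinct points, so the points can be moved onto a coordinate segment. $Z_O$ may cross the links just chosen for $O$; this is harmless.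

*Properties.* The arcs $Z_O$ are pairwise disjoint. A link $J$ chosen for $(O,O')$ is disjoint from all arcs other than $Z_O,Z_{O'}$: from arcs chosen before it, by choice of $J$, and from arcs chosen after $Z_O$, since those avoid $J$. We say that $J$ is *attached* to $Z_O$ and $Z_{O'}$ and call $O,O'$ *linked*. An arc or link of level $k$ lies in a set $O\in\mathcal O_k$, where $\sigma<\omega_k$; since each level is finite, the family of all arcs and links is locally finite in $U$. Also $\sigma>4\omega_{k+2}$ on it, by (b).

## 7. Tubes with a toll

**Step 5. The tubes and the metric $g$.** All data are now chosen. This step makes the arcs cheap and their surroundings dutiable. For an arc $Z=Z_O$ of level $k$ let $u_Z=d_{g_0}(\cdot,Z)$ and $T_Z=\{u_Z\le\varepsilon_Z\}$, which is compact as $g_0$ is complete, with $\varepsilon_Z>0$ so small that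

* $T_Z\subset O\cap\{\sigma>2\omega_{k+2}\}$;
* $\varepsilon_Z\sup_{T_Z}f_0\le\tau_k$;
* $\varepsilon_Z\le\frac13d_{g_0}(Z,\text{union of the other arcs})$, a distance that is positive by local finiteness. Then the $T_Z$ are pairwise disjoint: a common point of $T_Z$ and $T_{Z'}$ would give $d_{g_0}(Z,Z')\le\frac23d_{g_0}(Z,Z')$;
* $T_Z$ is disjoint from all links not attached to $Z$ (again by local finiteness).

So on a tube of level $k$
$$2\omega_{k+2}<\sigma<\omega_k,\qquad\text{and }\Phi(T_Z)\text{ has diameter}\le2\omega_k,\tag{2}$$
the latter because $|\Phi(x)-\Phi(y)|\le|x-y|+\frac14\sigma(x)+\frac14\sigma(y)$. The tubes are locally finite in $U$. We call $\{u_Z\le\varepsilon_Z/2\}$ the *core* of the tube.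

Let $\alpha,\beta:[0,1]\to[0,\infty)$ be continuous with $\alpha\le1$, $\alpha=0$ on $[0,\frac14]$, $\alpha=1$ on $[\frac12,1]$, and $\beta$ supported in $[\frac12,1]$, $\beta(\frac12)=\beta(1)=0$, $\int\beta=1$. Let $\kappa_Z>0$ satisfy $2\kappa_ZL_0(Z)\le\tau_k$ and $\kappa_Z\le\inf_{T_Z}f_0$. Let $f_c=f_0$ outside the tubes, and on $T_Z$ (level $k$)
$$f_c=\bigl(1-\alpha(u_Z/\varepsilon_Z)\bigr)\kappa_Z+\alpha(u_Z/\varepsilon_Z)f_0+\frac{\tau_k}{\varepsilon_Z}\,\beta(u_Z/\varepsilon_Z).$$
Where $u_Z=\varepsilon_Z$ this equals $f_0$, so $f_c$ is continuous; it is positive. Choose $f\in C^\infty(U)$ with $f_c\le f\le2f_c$ and put $g=f^2g_0$. Let $L$ be $g$-length and $d_g$ the distance of $g$ on $U$.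

For a feeling of the numbers, let $g_0$ be Euclidean on $\mathbb R^3$, $f_0=1$, $Z$ a unit segment, $\tau=\varepsilon=\frac1{10}$, $\kappa=\frac1{20}$. All inequalities between these numbers hold ($\varepsilon f_0\le\tau$, $2\kappa\cdot1\le\tau$, $\kappa\le1$). The ends of $Z$ are now within $\frac1{10}$ of each other instead of $1$, but leaving the tube from its core costs at least $\frac1{10}$, by (F2) and (F4) in the following list. For $Z$ of level $k$:

* (F1) $f\ge f_0$ outside $\bigcup_Z\{u_Z<\varepsilon_Z/2\}$ (there $\alpha=1$), and $f\le2f_0$ outside the tubes.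
* (F2) $L(Z)\le2\kappa_ZL_0(Z)\le\tau_k$.
* (F3) Each $x\in T_Z$ satisfies $d_g(x,Z)\le4\tau_k$. Along a minimizing $g_0$-geodesic from $x$ to $Z$ the function $u_Z$ is the remaining $g_0$-length, so the cost is at most $2\int_0^{\varepsilon_Z}\bigl(\sup_{T_Z}f_0+\frac{\tau_k}{\varepsilon_Z}\beta(u/\varepsilon_Z)\bigr)du\le2(\tau_k+\tau_k)$.
* (F4) (Toll.) A path meeting both $\{u_Z\le\varepsilon_Z/2\}$ and $\{u_Z\ge\varepsilon_Z\}$ has $L\ge\tau_k$. It has a subpath in $T_Z$ joining $\{u_Z=\varepsilon_Z/2\}$ to $\{u_Z=\varepsilon_Z\}$. As $u_Z$ is $1$-Lipschitz for $g_0$, the cost of the subpath is at least $\int\frac{\tau_k}{\varepsilon_Z}\beta(u_Z/\varepsilon_Z)\,|du_Z|\ge\tau_k\int\beta=\tau_k$.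

Finally, depth determines the level of a tube up to $1$:
$$\text{if a tube of level } i \text{ contains a point with } a_{j+1}/2<\sigma<2a_j,\ j\ge1,\text{ then } i\in\{j-1,j,j+1\}.\tag{3}$$
If $i\ge j+2$, then $\sigma<\omega_i\le\omega_{j+2}\le a_{j+1}/1000$. If $i\le j-2$, then $\sigma>2\omega_{i+2}\ge2\omega_j>2a_j$. Both are contradictions.

## 8. Going around is cheap

**Step 6. Upper bounds.** This step shows that near $s\in S$ any two points of $U$ are close in $d_g$, by traveling along arcs and links.

(4) *If $O\in\mathcal O_k$ and $O'\in\mathcal O_{k-1}$ are linked, then $d_g(z,z')\le11\tau_{k-1}$ for all $z\in Z_O$, $z'\in Z_{O'}$.*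

Follow the link $J$ from $Z_O$ to $Z_{O'}$. Let $x$ be its last point in $T_{Z_O}$ and $y$ the next point in $T_{Z_{O'}}$. Strictly between them $J$ meets no tube, since it avoids the tubes to which it is not attached. So by (F1) this part costs at most $2L_0(J)\sup_Jf_0\le\tau_k$. By (F3), $x$ is within $4\tau_k$ of $Z_O$ and $y$ within $4\tau_{k-1}$ of $Z_{O'}$; by (F2), traveling along the arcs costs at most $\tau_k$ and $\tau_{k-1}$. The sum is $6\tau_k+5\tau_{k-1}\le11\tau_{k-1}$.

(5) *Let $k\ge2$, $O\in\mathcal O_k$, $O'\in\mathcal O_{k-1}$, $s_O\in O'$ and $\operatorname{dist}(s_O,M\setminus O')\ge\lambda_{k-1}/2$. Then $O,O'$ are linked.*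

By (d) there is $x$ with $|x-s_O|<\lambda_k/10$ and $\sigma(x)\ge a_k$. Then $\sigma(x)\le\lambda_k/10\le a_{k-1}$, and $\operatorname{dist}(x,M\setminus O')\ge\lambda_{k-1}/2-\lambda_k/10\ge\lambda_{k-1}/4$, so $x\in O'$ and $x\in C_{O'}$. Some $q\in Q_{O'}\subset Z_{O'}$ has $d_{g_0}(x,q)<\eta_{k-1}$, so $|x-q|<\lambda_k/10$ by choice of $\eta_{k-1}$. Hence $|q-s_O|<\lambda_k/5$ and $q\in B_M(s_O,\lambda_k)\subset O$. Thus $Z_{O'}\cap O\ne\emptyset$, and a link was chosen.

Now **fix $s\in S$ and an integer $k\ge|s|+5$**, and $O^*\in\mathcal O_{k-2}$ with $B_M(s,\lambda_{k-2})\subset O^*$ (possible as $|s|\le k-2$).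

(6) *If $i\ge k-1$, $O\in\mathcal O_i$ and $O\cap B_M(s,\lambda_{k-2}/8)\ne\emptyset$, then $d_g(z,z^*)\le11\sum_{l=k-2}^{i-1}\tau_l$ for all $z\in Z_O$, $z^*\in Z_{O^*}$.*

We descend from level $i$ to level $k-2$ one level at a time. Put $O_i=O$. For $l=i,i-1,\dots,k$ choose $O_{l-1}\in\mathcal O_{l-1}$ containing $B_M(s_{O_l},\lambda_{l-1})$. This requires $|s_{O_l}|\le l-1$, which we check. First $|s_{O_i}-s|\le\lambda_{k-2}/8+\omega_i$. Next, $s_{O_l}$ and $s_{O_{l-1}}$ both lie in $O_{l-1}$, which has diameter $<\omega_{l-1}$. So inductively
$$|s_{O_l}-s|\le\frac{\lambda_{k-2}}8+\sum_{m\ge k-1}\omega_m\le\frac{\lambda_{k-2}}8+2\omega_{k-1}\le\frac{\lambda_{k-2}}4<1,$$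
whence $|s_{O_l}|\le|s|+1\le k-4\le l-1$. By (5), $O_l$ and $O_{l-1}$ are linked. At the end, $s_{O_{k-1}}\in B_M(s,\lambda_{k-2})\subset O^*$ and $\operatorname{dist}(s_{O_{k-1}},M\setminus O^*)\ge\lambda_{k-2}-\lambda_{k-2}/4\ge\lambda_{k-2}/2$, so $O_{k-1}$ and $O^*$ are linked, again by (5). Apply (4) to each consecutive pair; the pair of levels $l,l-1$ contributes $11\tau_{l-1}$.

(7) *Let $x\in U$, $|x-s|<\lambda_{k-2}/16$, and $a_{j+1}\le\sigma(x)\le a_j$ with $j\ge k$. Then for all $z^*\in Z_{O^*}$*
$$d_g(x,z^*)\le5\tau_{j-1}+11\sum_{l=k-2}^{j}\tau_l\le12000\,\tau_{k-2};\qquad\text{if }j=k:\ d_g(x,z^*)\le38\,\tau_{k-2}.$$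

Choose $s'\in S$ with $|x-s'|=\sigma(x)\le a_j\le\lambda_j/100$. As $|s'|\le|s|+1\le j$, some $O\in\mathcal O_j$ contains $B_M(s',\lambda_j)$. Then $\operatorname{dist}(x,M\setminus O)\ge\lambda_j-\lambda_j/100\ge\lambda_j/4$, so $x\in C_O$. Take a path of $g_0$-length $<\eta_j$ from $x$ to a point of $Q_O\subset Z_O$, and let $x'$ be its first point in the union of the tubes. On this path $a_{j+1}/2<\sigma<2a_j$ by choice of $\eta_j$, so $f_0\le F_{j+1}$, and the cost up to $x'$ is at most $2F_{j+1}\eta_j\le\tau_j$ by (F1).

Say $x'\in T_{Z'}$ with $Z'=Z_{O''}$ of level $i$. By (3), $i\in\{j-1,j,j+1\}$, and by (F3), $d_g(x,Z')\le\tau_j+4\tau_{j-1}\le5\tau_{j-1}$. Moreover $x'\in O''$, $|x'-s|<\lambda_{k-2}/16+\lambda_{j+1}/10<\lambda_{k-2}/8$, and $i\ge j-1\ge k-1$. So (6) applies to $O''$, with $i-1\le j$, and gives the first inequality. The second holds since $\sum_{l\ge k-2}\tau_l=1000\,\tau_{k-2}$ and $5+11000\le12000$. If $j=k$ the sum has three terms, each at most $\tau_{k-2}$, and $5+33=38$.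

(8) *Let $V_k(s)=\{x\in M:|x-s|<\lambda_{k-2}/16,\ \sigma(x)<a_k\}$, an open neighborhood of $s$. Then $d_g(x,x')\le24000\,\tau_{k-2}$ for all $x,x'\in V_k(s)\cap U$.*

Each such point satisfies $a_{j+1}\le\sigma\le a_j$ for some $j\ge k$, so (7) applies to $x$ and $x'$ with a common $z^*$.

## 9. Creeping along $S$ and reaching $S$ are expensive

**Step 7. Lower bounds.** This step bounds from below the length of paths that move far while staying near $S$, and of paths that change depth.

(9) *A path $\gamma$ in $U\cap\{\sigma\le a_k\}$, $k\ge3$, from $x$ to $y$ satisfies $|\Phi(x)-\Phi(y)|\le L(\gamma)/A_k+2\omega_{k-1}$. Hence $|\Phi(x)-\Phi(y)|\ge\lambda_{k-2}/50$ implies $L(\gamma)\ge B\tau_{k-2}$.*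

If $\gamma$ meets a tube of level $i$, then by (2) $2\omega_{i+2}<a_k<\omega_k$, so $i+2>k$, that is, $i\ge k-1$. Cut $\gamma$ into stages. Let $p_1$ be the first time $\gamma$ lies in some core $\{u_{Z_1}\le\varepsilon_{Z_1}/2\}$, $q_1>p_1$ the next time with $u_{Z_1}=\varepsilon_{Z_1}$, then $p_2\ge q_1$ the first time after $q_1$ in some core $\{u_{Z_2}\le\varepsilon_{Z_2}/2\}$, and so on. These first times exist (when there are any such times) because the union of the cores is closed, by local finiteness. The compact path meets only finitely many tubes, and each completed stage $[p_l,q_l]$ costs at least the toll of its tube, so there are finitely many stages.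

On a completed stage, with $Z_l$ of level $i\ge k-1$, $\gamma$ stays in $T_{Z_l}$, so by (2), (b) and (F4) the $\Phi$-displacement is at most
$$2\omega_i\le\tau_i/A_{i+1}\le\tau_i/A_k\le L(\gamma|_{[p_l,q_l]})/A_k .$$
Outside the stages $f\ge f_0\ge F_k\ge A_k$ by (F1), so there the displacement is at most $L_0\le L/A_k$. A possible last uncompleted stage stays in one tube of level $\ge k-1$ and contributes at most $2\omega_{k-1}$. Add up. For the second claim, $2\omega_{k-1}\le2\lambda_{k-2}/10^5\le\lambda_{k-2}/100$, so $L\ge A_k\lambda_{k-2}/100\ge B\tau_{k-2}$ by (a).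

(10) *For all $x,y\in U$: $|\Phi(x)-\Phi(y)|\le d_g(x,y)+2$.*

Cut an arbitrary path from $x$ to $y$ in the same way. Now $f\ge f_0\ge F_1\ge1$ outside the stages, a completed stage in a tube of level $i$ has displacement at most $2\omega_i\le\tau_i$, and the last stage contributes at most $2\omega_1\le2$.

(11) *For $j\ge3$, a path $\gamma$ from $\{\sigma\le a_{j+3}\}$ to $\{\sigma\ge a_{j-2}\}$ has $L(\gamma)\ge\tau_{j+1}$.*

$\gamma$ contains a subpath $\gamma'$ in $\{a_{j+1}\le\sigma\le a_j\}$ from $\sigma=a_{j+1}$ to $\sigma=a_j$. If $\gamma'$ avoids all $\{u_Z<\varepsilon_Z/2\}$, then $f\ge f_0\ge F_j$ on it. Its ends are at Euclidean distance at least $a_j-a_{j+1}$, and $\Phi$ moves them by at most a quarter of their depth, so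
$$L(\gamma')\ge F_jL_0(\gamma')\ge F_j\Bigl(a_j-a_{j+1}-\frac{a_j+a_{j+1}}4\Bigr)\ge\frac{F_ja_j}2\ge2\tau_j$$
by (e). Otherwise $\gamma'$ meets $\{u_Z<\varepsilon_Z/2\}$ for some $Z$, of level $i\in\{j-1,j,j+1\}$ by (3). By (2), $T_Z\subset\{2\omega_{j+3}<\sigma<\omega_{j-1}\}\subset\{a_{j+3}<\sigma<a_{j-2}\}$. So the ends of $\gamma$ lie outside $T_Z$, and $L(\gamma)\ge\tau_i\ge\tau_{j+1}$ by (F4).

(12) *For $m,p\ge1$: a path from $\{\sigma\le a_{m+5p}\}$ to $\{\sigma\ge a_m\}$ has $L\ge\sum_{b=0}^{p-1}\tau_{m+5b+3}$.* As $p\to\infty$ the bound tends to $\tau_{m+3}/(1-r^5)\ge\tau_{m+3}/(5(1-r))=200\,\tau_{m+3}$.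

For $0\le b\le p$ let $t_b$ be the first time with $\sigma\ge a_{m+5b}$. Then $t_p\le t_{p-1}\le\dots\le t_0$ and $\sigma=a_{m+5b}$ at $t_b$ for $b<p$; at $t_p$ also $\sigma=a_{m+5p}$, since the path starts with $\sigma\le a_{m+5p}$. The subpaths on $[t_{b+1},t_b]$, $0\le b<p$, do not overlap, and (11) with $j=m+5b+2$ gives each of them length at least $\tau_{m+5b+3}$.

## 10. The completed metric on $M$

**Step 8. Definition of $d$.** This step extends $d_g$ from $U$ to $M$, and needs that distinct points of $M$ stay apart.

(13) *If $x_i,x_i'\in U$ converge in $M$ to $p\ne p'$, then $\liminf d_g(x_i,x_i')>0$.*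

If $p\in U$, a small closed $d_g$-ball about $p$ is compact in $U$, hence closed in $M$, and if small enough it misses a neighborhood of $p'$. So $d_g(p,x_i')$ is bounded below for large $i$, while $d_g(x_i,p)\to0$. The case $p'\in U$ is the same. If $p,p'\in S$, choose $k\ge3$ with $\lambda_{k-2}/50<|p-p'|/2$. For large $i$, $\sigma(x_i)\le a_{k+5}$ and $|\Phi(x_i)-\Phi(x_i')|\ge|p-p'|/2$. A path from $x_i$ to $x_i'$ either stays in $\{\sigma\le a_k\}$, and has $L\ge B\tau_{k-2}$ by (9), or reaches $\{\sigma\ge a_k\}$, and has $L\ge\tau_{k+3}$ by (11) with $j=k+2$.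

If $x_i\in U$ and $x_i\to p\in M$, then $(x_i)$ is $d_g$-Cauchy. This is clear if $p\in U$. If $p\in S$, then $x_i$ is eventually in each $V_k(p)$, $k\ge|p|+5$, and (8) with $\tau_k\to0$ applies. So for $x_i\to p$, $x_i'\to p'$ the limit
$$d(p,p')=\lim_{i\to\infty}d_g(x_i,x_i')$$
exists, and it does not depend on the sequences (interleave two choices). Symmetry and the triangle inequality pass to the limit, $d(p,p)=0$, and $d(p,p')>0$ for $p\ne p'$ by (13). So $d$ is a metric on $M$, and $d|_U=d_g$ (constant sequences).

**Step 9. Topology, properness, geodesics.** This step checks the metric properties claimed for $d$.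

*If $p_i\to p$ in $M$, then $d(p_i,p)\to0$.* If $y_j\in U$, $y_j\to p_i$, then $d(y_j,p_i)=\lim_ld_g(y_j,y_l)$ tends to $0$ as $j\to\infty$. So for each $i$ there is $x_i\in U$ with $|x_i-p_i|<1/i$ and $d(x_i,p_i)<1/i$. Then $x_i\to p$ in $M$, and $d(x_i,p)=\lim_jd_g(x_i,x_j)\to0$ because $(x_i)$ is $d_g$-Cauchy. Add.

*Converse.* By (10) and density, $d(p,p')\ge|\Phi(p)-\Phi(p')|-2$, and $|\Phi-\mathrm{id}|\le1$. So $d$-bounded sets are bounded in $\mathbb R^N$, hence relatively compact in the closed subset $M$. If $d(p_i,p)\to0$, each subsequence has a further subsequence converging in $M$ to some $p''$; by the first part $d(p'',p)=0$, so $p''=p$. Hence $p_i\to p$ in $M$.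

So $d$ induces the topology of $M$, closed $d$-bounded sets are compact, and $d$ is complete.

*Geodesics.* Let $p,p'\in M$ and choose $x_i,x_i'\in U$ with $x_i\to p$, $x_i'\to p'$. A path in $U$ from $x_i$ to $x_i'$ of length $<d_g(x_i,x_i')+1/i$ has a midpoint $m_i$ with $d(x_i,m_i),d(x_i',m_i)\le\frac12(d_g(x_i,x_i')+1/i)$. By properness a subsequence of $(m_i)$ converges to a point $m$ with $d(p,m),d(p',m)\le\frac12d(p,p')$, and both are equalities by the triangle inequality. A complete metric space in which any two points have a midpoint is geodesic (iterate over dyadic rationals and extend by completeness).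

**Step 10. Approximating geodesics by paths in $U$.** The lower bounds of Step 7 speak of paths in $U$, whereas a geodesic may so far lie in $S$. This step bridges the gap.

(14) *Let $c:[0,t_1]\to M$ be a geodesic with $c([0,t_1])\subset\{\sigma<a_k\}$. For every $\vartheta>0$ there is a path $\gamma$ in $U\cap\{\sigma<a_k\}$ with $L(\gamma)\le t_1+\vartheta$ and ends arbitrarily close to $c(0),c(t_1)$.*

The image of $c$ is compact and $\{\sigma<a_k\}$ is open, so there is $\delta>0$ such that the $\delta$-neighborhood (for $d$) of $c([0,t_1])$ lies in $\{\sigma<a_k\}$. Subdivide $[0,t_1]$ into $m$ intervals $[t^l,t^{l+1}]$ of length $<\delta/4$ and choose $x_l\in U$ with $d(x_l,c(t^l))<\delta'$, where $\delta'\le\min(\delta/8,\vartheta/(4m))$ is as small as we like. Since $d_g(x_l,x_{l+1})<(t^{l+1}-t^l)+2\delta'$, we can join $x_l$ to $x_{l+1}$ by a path of $g$-length $<(t^{l+1}-t^l)+3\delta'$. It stays within $\delta/4+4\delta'<\delta$ of $c$, and the total length is at most $t_1+3m\delta'\le t_1+\vartheta$.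

## 11. No geodesic has an interior point in $S$

**Step 11. Excluding interior points in $S$.** This step plays the upper bounds against the lower bounds. Suppose $c:[-t_0,t_0]\to M$ is a geodesic, $t_0>0$, with $c(0)=s\in S$. Choose an integer $k\ge|s|+5$ with $\lambda_{k-2}/16<|c(\pm t_0)-s|$, and $O^*$ as fixed before (6). Let $t_1\in(0,t_0]$ be the first time with
$$\sigma(c(t_1))\ge a_{k+1}\quad\text{or}\quad|c(t_1)-s|\ge\lambda_{k-2}/20 .$$

*Case (i): $\sigma(c(t_1))<a_{k+1}$ (the geodesic creeps along $S$).* Then $|c(t_1)-s|=\lambda_{k-2}/20$, and $\sigma\circ c<a_{k+1}<a_k$ on $[0,t_1]$. Since $\Phi(s)=s$,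
$$|\Phi(c(t_1))-\Phi(s)|\ge\lambda_{k-2}/20-a_{k+1}/4>\lambda_{k-2}/50 .$$
The paths $\gamma$ of (14) have ends so close to $s,c(t_1)$ that the same strict inequality holds for them. So (9) gives $t_1+\vartheta\ge B\tau_{k-2}$ for every $\vartheta>0$, that is, $t_1\ge10^5\,\tau_{k-2}$. But $s$ and $c(t_1)$ lie in the open set $V_k(s)$, so (8) and density give $t_1=d(s,c(t_1))\le24000\,\tau_{k-2}$. Contradiction.

*Case (ii): $\sigma(c(t_1))\ge a_{k+1}$ (the geodesic leaves $S$).* By minimality of $t_1$, $\sigma(c(t_1))=a_{k+1}$ and $|c(t_1)-s|\le\lambda_{k-2}/20<\lambda_{k-2}/16$. Put $x=c(t_1)\in U$ and take $x_i\to s$ in $U$. For each $p$, $\sigma(x_i)\le a_{k+1+5p}$ for large $i$, so (12) with $m=k+1$, with $i\to\infty$ and then $p\to\infty$, gives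
$$t_1=\lim_id_g(x_i,x)\ge200\,\tau_{k+4}=200\,r^6\,\tau_{k-2}\ge190\,\tau_{k-2},$$
where $r^6\ge1-\frac6{1000}$. The same argument for $t\mapsto c(-t)$, where Case (i) is again impossible, gives $t_2\in(0,t_0]$ and $y=c(-t_2)$ with $\sigma(y)=a_{k+1}$, $|y-s|<\lambda_{k-2}/16$ and $t_2\ge190\,\tau_{k-2}$. Now apply (7) with $j=k$ to $x$ and to $y$, with a common $z^*\in Z_{O^*}$:
$$d(x,y)\le2\cdot38\,\tau_{k-2}<380\,\tau_{k-2}\le t_1+t_2=d(x,y).$$
Contradiction. As on the small cone, it is shorter to go around.

**Step 12. Nonbranching.** This step finishes the proof of Theorem 2. Let $c:I\to M$ be a local geodesic. If $t$ is an interior time, $c$ is a geodesic on a short interval centered at $t$, so $c(t)\in U$ by Step 11. Since $d$ induces the topology of $M$, $U$ is open and connected and $d|_U=d_g$, Lemma A applies. On $\operatorname{int}I$ the curve $c$ is a smooth unit speed $g$-geodesic, and two local geodesics on $I$ that agree on a nonempty open subset of $I$ are equal. Together with Step 9 this gives all the properties listed in Theorem 1 for this $S$ and $U$. $\square$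

With the reduction in Section 2 and Proposition 3, this proves Theorem 1: every connected topological manifold admits a complete geodesic metric, inducing its topology, with nonbranching geodesics.
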